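# Test vectors in the exterior algebra of a simple Lie algebra: when do they detect every equivariant map?

## 1. $\mathfrak{sl}_2$: four vectors that miss nothing

Let $\mathfrak g=\mathfrak{sl}_2$ with its usual basis $e,h,f$ and the trace form $(x,y)=\operatorname{tr}(xy)$, so $(h,h)=2$, $(e,f)=1$. Extend the form to $\bigwedge\mathfrak g$ by
$$(a_1\wedge\dots\wedge a_k,\;b_1\wedge\dots\wedge b_k)=\det\big((a_i,b_j)\big),$$
different degrees being orthogonal. This form is nondegenerate and $\mathfrak g$-invariant. Put $u=e\wedge f$ and consider the four vectors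
$$1,\qquad h,\qquad u,\qquad h\wedge u ,$$
one in each degree $0,1,2,3$, all of weight $0$. Let $V$ be a finite dimensional irreducible $\mathfrak g$-module, with zero weight space $V^0$, and let $f:V\to\bigwedge\mathfrak g$ be equivariant. To $f$ we attach four linear functionals on $V^0$, by pairing $f(v)$, $v\in V^0$, with the four vectors. Is $f$ determined by these functionals? By linearity: if all four vanish, is $f=0$?

The answer is yes. Suppose all four vanish, and let $G$ be the span of the four vectors.

First, $f(V)\perp G$. On $f(V^0)$ this is the assumption. The form pairs the weight space of weight $\mu$ with that of weight $-\mu$ only, so vectors of nonzero weight are orthogonal to $G$ automatically.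

Second, $f(V)$ is orthogonal to the whole submodule $U(\mathfrak g)G$. Indeed $(w,x\cdot g)=-(x\cdot w,g)$ for $x\in\mathfrak g$, and $f(V)$ is a submodule.

Third, $U(\mathfrak g)G=\bigwedge\mathfrak g$. Each of $\bigwedge^0,\bigwedge^1,\bigwedge^2,\bigwedge^3$ of $\mathfrak{sl}_2$ is irreducible (the dimensions are $1,3,3,1$, and $\bigwedge^2\mathfrak g\cong\mathfrak g^*\cong\mathfrak g$), and $G$ contains a nonzero vector in each degree. So $f(V)\perp\bigwedge\mathfrak g$, and $f=0$.

The first two steps use nothing about $\mathfrak{sl}_2$. The third uses irreducibility of $\bigwedge^k\mathfrak g$, which is lost at once for larger algebras: $\bigwedge^2\mathfrak{sl}_3$ has dimension $28$ and three irreducible summands. For general $\mathfrak g$ we must say what replaces the four test vectors and then ask whether they still generate $\bigwedge\mathfrak g$. The test vectors below come from the Weyl group, and the question about them is a conjecture in Corrado De Concini, Paolo Papi, "On some modules of covariants for a reflection group", arXiv:1706.00189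 (2017).

## 2. The map $\Phi^V$

Let $\mathfrak g$ be a complex simple Lie algebra with Cartan subalgebra $\mathfrak h$, $r=\dim\mathfrak h$, root system $\Delta$, positive roots $\Delta^+$, Weyl group $W$, and a fixed nondegenerate invariant symmetric form $(\cdot,\cdot)$, extended to $\bigwedge\mathfrak g$ by determinants as above. We use it to identify $\mathfrak h\cong\mathfrak h^*$ and $(\bigwedge\mathfrak g)^*\cong\bigwedge\mathfrak g$. For $\alpha\in\Delta$ let $t_\alpha\in\mathfrak h$ correspond to $\alpha$. Choose $e_\alpha\in\mathfrak g_\alpha$ with $(e_\alpha,e_{-\alpha})=1$; then $[e_\alpha,e_{-\alpha}]=t_\alpha$. Put $u_\alpha=e_\alpha\wedge e_{-\alpha}$, so that $u_{-\alpha}=-u_\alpha$ and $(u_\alpha,u_\alpha)=-1$.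

**The map $s$.** With dual bases $\{x_i\},\{x^i\}$ of $\mathfrak g$, let
$$s:\mathfrak g\to\textstyle\bigwedge^2\mathfrak g,\qquad s(x)=\tfrac12\sum_i x_i\wedge[x^i,x].$$
It is $\mathfrak g$-equivariant. For $x\in\mathfrak h$ use the basis $\{e_\alpha\}$, with dual basis $\{e_{-\alpha}\}$, completed by a basis of $\mathfrak h$. The Cartan terms vanish, and $[e_{-\alpha},x]=\alpha(x)e_{-\alpha}$, so
$$s(x)=\tfrac12\sum_{\alpha\in\Delta}\alpha(x)\,e_\alpha\wedge e_{-\alpha}=\sum_{\alpha>0}\alpha(x)u_\alpha\qquad(x\in\mathfrak h).\tag{1}$$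
For general $y,a,b\in\mathfrak g$ the identity $\sum_i(x_i,a)x^i=a$ gives
$$(s(y),a\wedge b)=\tfrac12([a,y],b)-\tfrac12([b,y],a)=-\tfrac12(y,[a,b])+\tfrac12(y,[b,a]),$$
that is,
$$(s(y),a\wedge b)=-(y,[a,b]).\tag{2}$$
So $s$ is, up to sign, the transpose of the bracket. Everything below rests on (2).

**The map $\tau$ and the harmonics.** Since $\bigwedge^{even}\mathfrak g$ is commutative, $s|_{\mathfrak h}$ extends to an algebra homomorphism $\tau:S(\mathfrak h)\to\bigwedge^{even}\mathfrak g$, sending $S^k(\mathfrak h)$ into $\bigwedge^{2k}\mathfrak g$. Its image lies in the zero weight space, on which $W=N(T)/T$ acts, and $\tau$ is $W$-equivariant. Let $J\subset S(\mathfrak h)$ be the ideal generated by the homogeneous $W$-invariants of positive degree, and $\mathcal A=\bigoplus_k\mathcal A_k$ the space of $W$-harmonic elements, which is a $W$-stable graded complement of $J$. It is known that $\tau|_{\mathcal A}$ is injective.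

*Example.* For $\mathfrak{sl}_2$, $J=(h^2)$ and $\mathcal A=\mathbb C\oplus\mathbb Ch$, with $\tau(1)=1$ and $\tau(h)=s(h)=2u$. For $\mathfrak{sl}_3$, $W=S_3$ and $\mathcal A_0,\mathcal A_1,\mathcal A_2,\mathcal A_3\cong 1,\mathrm{std},\mathrm{std},\mathrm{sgn}$, where $\mathrm{std}=\mathfrak h$ is the reflection representation.

**The maps $\Phi$ and $\Phi^V$.** Put $\mathcal H=\mathcal A^*$, with $\mathcal A_k^*$ in degree $2k$, and grade $\bigwedge\mathfrak h\otimes\mathcal H$ by the sum of degrees. Dualizing $\tau|_{\mathcal A}$ gives a surjection $\phi:\bigwedge^{even}\mathfrak g\to\mathcal H$; explicitly $\phi(w)(b)=(w,\tau(b))$. Let $p:\bigwedge\mathfrak g\to\bigwedge\mathfrak h$ be induced by the projection $\mathfrak g=\mathfrak h\oplus\bigoplus_\alpha\mathfrak g_\alpha\to\mathfrak h$, let $\pi$ be the projection of $\bigwedge\mathfrak g$ onto its even part, and let $\wedge^*$ be the coproduct, that is, the transpose of the wedge product. Define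
$$\Phi:\ \textstyle\bigwedge\mathfrak g\xrightarrow{\ \wedge^*\ }\bigwedge\mathfrak g\otimes\bigwedge\mathfrak g\xrightarrow{\ Id\otimes\pi\ }\bigwedge\mathfrak g\otimes\bigwedge^{even}\mathfrak g\xrightarrow{\ p\otimes\phi\ }\bigwedge\mathfrak h\otimes\mathcal H .$$
For an irreducible finite dimensional $V$ with inclusion $i:V^0\hookrightarrow V$, and $f\in\hom_{\mathfrak g}(V,\bigwedge\mathfrak g)$, put $\Phi^V(f)=\Phi\circ f\circ i$. All maps involved commute with $N(T)$ on zero weight vectors, so this is a graded map
$$\Phi^V:\hom_{\mathfrak g}(V,\textstyle\bigwedge\mathfrak g)\to\hom_W(V^0,\bigwedge\mathfrak h\otimes\mathcal H).$$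

**Conjecture (De Concini–Papi).** For any finite dimensional irreducible $\mathfrak g$-module $V$, the map $\Phi^V$ is injective.

It is false in general, and these notes determine exactly when it holds.

**Theorem 3 (classification).** $\Phi^V$ is injective for all irreducible $V$ if and only if $\mathfrak g\cong\mathfrak{sl}_2$ or $\mathfrak g\cong\mathfrak{sl}_3$.

All nondegenerate invariant forms on $\mathfrak g$ are proportional. Rescaling the form rescales $s$, so it changes neither the subspaces $\tau(\mathcal A_j)$ nor orthogonality. By Theorem 1 below, the question does not depend on the choice of form.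

## 3. Injectivity means that $\bigwedge\mathfrak h\wedge\tau(\mathcal A)$ generates $\bigwedge\mathfrak g$

The general replacement for the four vectors of Section 1 is
$$G:=\textstyle\bigwedge\mathfrak h\wedge\tau(\mathcal A)=\bigoplus_kG_k,\qquad G_k=\sum_{i+2j=k}\bigwedge^i\mathfrak h\wedge\tau(\mathcal A_j),$$
$$U_k:=U(\mathfrak g)\,G_k\subset\textstyle\bigwedge^k\mathfrak g,\qquad U=\bigoplus_kU_k .$$

**Theorem 1 (reformulation).** $\ker\Phi^V=\hom_{\mathfrak g}(V,U^\perp)$ for every $V$. Hence $\Phi^V$ is injective for all $V$ if and only if $U=\bigwedge\mathfrak g$.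

**Proof.** *Unwinding $\Phi$.* Let $q\in\bigwedge\mathfrak h$ and $b\in\mathcal A$. The coproduct is the transpose of $\wedge$; the projection $p$ is the orthogonal projection onto $\bigwedge\mathfrak h$, because the root spaces are orthogonal to $\mathfrak h$; $\phi(w)(b)=(w,\tau(b))$; and odd and even elements are orthogonal, so $\pi$ may be dropped when we pair with $\tau(b)$. Hence the pairing of $\Phi(w)$ with $q\otimes b$ equals $(w,q\wedge\tau(b))$. The pairing of $\bigwedge\mathfrak h\otimes\mathcal H$ with $\bigwedge\mathfrak h\otimes\mathcal A$ is perfect, so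
$$\Phi(w)=0\iff w\perp G.$$

*From $V^0$ to $V$, from $G$ to $U$.* Thus $\Phi^V(f)=0$ iff $f(V^0)\perp G$. As in Section 1, $G$ has weight $0$, so this is equivalent to $f(V)\perp G$; and since $f(V)$ is a submodule and the form is invariant, to $f(V)\perp U$. This is the first claim.

*All $V$ at once.* $U^\perp$ is a submodule of $\bigwedge\mathfrak g$, so it is $0$ iff it contains no irreducible submodule, that is, iff $\hom_{\mathfrak g}(V,U^\perp)=0$ for all irreducible $V$. The form is nondegenerate, so $U^\perp=0$ iff $U=\bigwedge\mathfrak g$. $\square$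

## 4. Counting dimensions for $\mathfrak{sp}_4$ shows nothing

A natural first test is to compare the two sides of $\Phi^V$ degree by degree: if the source were bigger than the target, injectivity would fail. Let us try this on a large constituent of $\bigwedge\mathfrak{sp}_4$.

The roots of $\mathfrak{sp}_4$ are $\pm2\epsilon_1,\pm2\epsilon_2,\pm\epsilon_1\pm\epsilon_2$, with positive roots $2\epsilon_1,2\epsilon_2,\epsilon_1\pm\epsilon_2$, and $r=2$. Let $z\in\mathfrak h$ be given by $\epsilon_1(z)=\epsilon_2(z)=1$. The eigenvalues of $\operatorname{ad}z$ are at most $2$, and the eigenspace for $2$ is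
$$\mathfrak a=\mathfrak g_{2\epsilon_1}\oplus\mathfrak g_{\epsilon_1+\epsilon_2}\oplus\mathfrak g_{2\epsilon_2},\qquad\dim\mathfrak a=3.$$
Since $4$ is not an eigenvalue, $\mathfrak a$ is abelian. On the Borel subalgebra $\mathfrak b$ the eigenvalues are $\ge0$, so $[\mathfrak b,\mathfrak a]\subset\mathfrak a$. Therefore the line $\bigwedge^3\mathfrak a$ is $\mathfrak b$-stable, and consists of highest weight vectors, of weight $3(\epsilon_1+\epsilon_2)=3\omega_2$. Let $V=V(3\omega_2)$. The weight $3\omega_2$ takes the value $6$ on $z$, and a product of three weight vectors of $\mathfrak g$ reaches $6$ only if all three lie in $\mathfrak a$. So the weight $3\omega_2$ has multiplicity one in $\bigwedge^3\mathfrak g$, and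
$$\dim\hom_{\mathfrak g}(V,\textstyle\bigwedge^3\mathfrak g)=1.$$

Now the target in degree $3$. Since $\bigwedge^3\mathfrak h=0$, it is $\hom_W(V^0,\mathfrak h\otimes\mathcal A_1^*)\cong\hom_W(V^0,\mathfrak h\otimes\mathfrak h)$. To find $V^0$, use $\mathfrak{sp}_4\cong\mathfrak{so}_5$: the module $E=V(\omega_2)=\mathbb C^5$ has weights $\pm e_1,\pm e_2,0$, where $e_1=\epsilon_1+\epsilon_2$, $e_2=\epsilon_1-\epsilon_2$. Take a weight basis $x_{\pm1},x_{\pm2},x_0$ with invariant quadric $Q=x_0^2+2x_1x_{-1}+2x_2x_{-2}$. Then $S^3E=V(3e_1)\oplus E\cdot Q$ (the classical harmonic decomposition, $35=30+5$), and $V=V(3e_1)$. The zero weight space of $S^3E$ has basis $x_0^3,\ x_0x_1x_{-1},\ x_0x_2x_{-2}$. The sign change of $e_1$ is represented in $SO_5$ by exchanging $x_1,x_{-1}$ and sending $x_0$ to $-x_0$, similarly for $e_2$; so sign changes act by $-1$ on this space. Exchanging $e_1,e_2$ is represented by $x_{\pm1}\leftrightarrow x_{\pm2}$ and exchanges the last two vectors. Removing the line $\mathbb Cx_0Q$, on which the exchange acts trivially, we find that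 $V^0$ is the sum of two characters: each sign change acts by $-1$, and the exchange of $e_1,e_2$ acts by $+1$ on one and $-1$ on the other. In $\mathfrak h\otimes\mathfrak h$ the vectors $e_1\otimes e_2\pm e_2\otimes e_1$ span exactly these two characters, and on $e_1\otimes e_1\pm e_2\otimes e_2$ the sign changes act trivially. So
$$\dim\hom_W\big(V^0,(\textstyle\bigwedge\mathfrak h\otimes\mathcal H)_3\big)=2 .$$

The source has dimension $1$, the target has dimension $2$: counting leaves room for injectivity. We have to look at the actual vectors.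

## 5. What (2) does to abelian subalgebras

Stay with $\mathfrak{sp}_4$. Here $G_3=\mathfrak h\wedge s(\mathfrak h)$, because in $i+2j=3$ the value $i=3$ contributes $0$. To show $U_3=\bigwedge^3\mathfrak g$ one would have to check in particular that the highest weight vector $w=a_1\wedge a_2\wedge a_3\in\bigwedge^3\mathfrak a$ is not orthogonal to $U_3$. The translates of $G_3$ under $\mathfrak g$ stay inside the $\mathfrak g$-stable space spanned by all $y\wedge s(x)$, $x,y\in\mathfrak g$. Expanding the determinant and using (2),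
$$(y\wedge s(x),\,a_1\wedge a_2\wedge a_3)=-\big[(y,a_1)(x,[a_2,a_3])+(y,a_2)(x,[a_3,a_1])+(y,a_3)(x,[a_1,a_2])\big].$$
Since $\mathfrak a$ is abelian, this is $0$. So $w\perp U_3$, and the approach stops exactly here. By Theorem 1 the conjecture is false for $\mathfrak{sp}_4$.

Why did it happen? Each factor $s(x)$ of a test vector consumes a bracket of two elements of $\mathfrak a$. Only test vectors without factor $s$, those in $\bigwedge^k\mathfrak h$, could pair nontrivially with $\bigwedge^k\mathfrak a$, and there are none once $k=\dim\mathfrak a>r$. If $\mathfrak a$ is nearly abelian, only a few factors $s(x)$ are affordable. The index measures this.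

**Definition (index).** For a finite dimensional Lie algebra $\mathfrak a$ and $\lambda\in\mathfrak a^*$, let $\operatorname{rad}\lambda([\cdot,\cdot])$ be the radical of the alternating form $(a,b)\mapsto\lambda([a,b])$ on $\mathfrak a$. Then
$$\operatorname{ind}\mathfrak a=\min_{\lambda\in\mathfrak a^*}\dim\operatorname{rad}\lambda([\cdot,\cdot]).$$

*Examples.* If $\mathfrak a$ is abelian, every form is $0$ and $\operatorname{ind}\mathfrak a=\dim\mathfrak a$. For $\mathfrak a=\langle h,e\rangle$ with $[h,e]=2e$, a $\lambda$ with $\lambda(e)\ne0$ gives a nondegenerate form, so the index is $0$. For the Heisenberg algebra $\langle p,q,z\rangle$, $[p,q]=z$ central, the center always lies in the radical and $\lambda(z)\neq0$ gives radical $\mathbb Cz$, so the index is $1$.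

**Theorem 2 (obstruction).** Let $\mathfrak a\subset\mathfrak g$ be a subalgebra of dimension $k$ with $\operatorname{ind}\mathfrak a>r$; for example, $\mathfrak a$ abelian with $\dim\mathfrak a>r$. Then for every irreducible submodule $V$ of the nonzero module $U(\mathfrak g)\bigwedge^k\mathfrak a\subset\bigwedge^k\mathfrak g$, the inclusion $f:V\to\bigwedge^k\mathfrak g$ is a nonzero element of $\ker\Phi^V$. This remains true if $\mathcal A$ is replaced by all of $S(\mathfrak h)$.

**Proof.** Let $a_1,\dots,a_k$ be a basis of $\mathfrak a$ and $w=a_1\wedge\dots\wedge a_k$.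

**Step 1: what must be shown.** We claim that $w$ is orthogonal to the submodule generated by $\bigwedge^i\mathfrak h\wedge\tau(S^j(\mathfrak h))$ whenever $i+2j=k$. By invariance of the form, $U(\mathfrak g)w$ is then orthogonal to these submodules, hence to $U_k$, and by degree to all of $U$. So $f(V)\subset U^\perp$ for $V\subset U(\mathfrak g)w$, and Theorem 1 gives $f\in\ker\Phi^V$. If $\mathcal A$ is replaced by $S(\mathfrak h)$ (and $\mathcal H$ by the graded dual $\bigoplus_jS^j(\mathfrak h)^*$), the proof of Theorem 1 goes through with $\bigwedge\mathfrak h\wedge\tau(S(\mathfrak h))$ in place of $G$, since the pairing is still nondegenerate; so the claim covers that case as well.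

**Step 2: bounding $j$ from below.** If $i>r$ then $\bigwedge^i\mathfrak h=0$. So let $i\le r$. Then
$$2j=k-i\ge k-r>k-\operatorname{ind}\mathfrak a .$$

**Step 3: passing to a $\mathfrak g$-stable space that is easy to span.** Extend $s$ to a $\mathfrak g$-equivariant algebra homomorphism $\tilde s:S(\mathfrak g)\to\bigwedge^{even}\mathfrak g$; it extends $\tau$. The submodule in question lies in the $\mathfrak g$-stable space $\bigwedge^i\mathfrak g\wedge\tilde s(S^j(\mathfrak g))$. By polarization $S^j(\mathfrak g)$ is spanned by the powers $x^j$, so this space is spanned by the elements $q\wedge s(x)^j$ with $q\in\bigwedge^i\mathfrak g$, $x\in\mathfrak g$.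

**Step 4: restriction to $\mathfrak a$.** View elements of $\bigwedge\mathfrak g$ as alternating forms on $\mathfrak g$ via $(\cdot,\cdot)$. Then $(w,q\wedge s(x)^j)$ is the value of the form $q\wedge s(x)^j$ on $(a_1,\dots,a_k)$, so it depends only on the restriction of this form to $\mathfrak a$. Restriction $\bigwedge\mathfrak g^*\to\bigwedge\mathfrak a^*$ is an algebra homomorphism. By (2), $s(x)|_{\mathfrak a}$ is the 2-form $-\lambda([\cdot,\cdot])$ with $\lambda=(x,\cdot)|_{\mathfrak a}$. Its rank is $k-\dim\operatorname{rad}\le k-\operatorname{ind}\mathfrak a<2j$. A 2-form of rank $2m$ is $\sum_{l=1}^m\xi_l\wedge\eta_l$ in suitable coordinates, so its $j$-th power vanishes for $j>m$. Hence $(s(x)|_{\mathfrak a})^j=0$ and $(w,q\wedge s(x)^j)=0$. $\square$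

**Corollary (disproof).** Let $\mathfrak g=\mathfrak{sp}_4$ and let $V$ be the irreducible module of highest weight $3(\epsilon_1+\epsilon_2)=3\omega_2$. Then $\hom_{\mathfrak g}(V,\bigwedge^3\mathfrak g)$ is one-dimensional and $\Phi^V$ vanishes on it. The conjecture is false.

**Proof.** Section 4 shows that the space is one-dimensional and that $\bigwedge^3\mathfrak a$ generates a copy of $V$, where $\mathfrak a$ is abelian of dimension $3>2=r$. By Theorem 2 the inclusion of this copy, which spans $\hom_{\mathfrak g}(V,\bigwedge^3\mathfrak g)$, lies in $\ker\Phi^V$. $\square$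

## 6. Abelian subalgebras larger than the rank, in every type except $A_1$, $A_2$

This section proves the "only if" half of Theorem 3. By Theorem 2 it suffices to exhibit, for each $\mathfrak g\not\cong\mathfrak{sl}_2,\mathfrak{sl}_3$, an abelian subalgebra of dimension $>r$.

**Type $A_r$, $r\ge3$.** In $\mathfrak{sl}_{r+1}$ the upper right $2\times(r-1)$ block is abelian of dimension $2(r-1)=2r-2>r$.

**Type $C_r$, $r\ge2$.** In $\mathfrak{sp}_{2r}$ the block $\left\{\begin{pmatrix}0&S\\0&0\end{pmatrix}: S\text{ symmetric}\right\}$ (in a suitable basis) is abelian of dimension $r(r+1)/2>r$.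

**Types $B_r$, $r\ge2$, and $D_r$, $r\ge4$.** Let $\mathfrak g=\mathfrak{so}_n$ for the form $\langle\cdot,\cdot\rangle$ on $\mathbb C^n$, with $n=2r+1$ or $n=2r$. Fix an isotropic $v\ne0$, and for $c\in v^\perp$ put
$$T_c(y)=\langle y,v\rangle c-\langle y,c\rangle v .$$
Since $\langle T_cy,z\rangle=\langle y,v\rangle\langle c,z\rangle-\langle y,c\rangle\langle v,z\rangle$ is antisymmetric in $y,z$, we have $T_c\in\mathfrak{so}_n$. For $c,c'\in v^\perp$ we have $T_c(v)=0$ and $T_c(c')=-\langle c,c'\rangle v$, so
$$T_cT_{c'}(y)=-\langle y,v\rangle\langle c,c'\rangle v,$$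
which is symmetric in $c,c'$. So the $T_c$ commute. If $c=\mu v$, then $T_c=0$; conversely, if $T_c=0$, choose $y$ with $\langle y,v\rangle=1$ to get $c=\langle y,c\rangle v$. So the $T_c$ form an abelian subalgebra of dimension $(n-1)-1=n-2$. This is $2r-1>r$ for $n=2r+1$, $r\geq2$, and $2r-2>r$ for $n=2r$, $r\ge4$.

**Exceptional types.** Let $\theta$ be the highest root and $\mathfrak g(i)$ the $i$-eigenspace of $\operatorname{ad}\theta^\vee$. As $\theta$ is long, $\langle\beta,\theta^\vee\rangle\in\{-1,0,1\}$ for every root $\beta\neq\pm\theta$. So $\mathfrak g(2)=\mathfrak g_\theta$ and $\mathfrak g(3)=\mathfrak g(4)=0$. The bracket $\mathfrak g(1)\times\mathfrak g(1)\to\mathfrak g(2)=\mathfrak g_\theta$ is an alternating form on $\mathfrak g(1)$, so it has an isotropic subspace $L$ with $\dim L\ge\frac12\dim\mathfrak g(1)$. Then $L\oplus\mathfrak g_\theta$ is abelian: $[L,L]=0$, and $[L,\mathfrak g_\theta]\subset\mathfrak g(3)=0$.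

It remains to find $\dim\mathfrak g(1)$. The roots other than $\pm\theta$ and those orthogonal to $\theta$ are split evenly between the eigenvalues $1$ and $-1$, so $\dim\mathfrak g(1)=\frac12(|\Delta|-2-|\Delta_{\theta^\perp}|)$. Since $\theta$ is dominant, the roots orthogonal to it are those in the span of the simple roots orthogonal to $\theta$; one reads off their type from the extended Dynkin diagram by deleting the extending node and its neighbor.

| type | $\lvert\Delta\rvert$ | $\theta^\perp$ | $\lvert\Delta_{\theta^\perp}\rvert$ | $\dim\mathfrak g(1)$ | $\frac12\dim\mathfrak g(1)+1$ | $r$ |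
|---|---|---|---|---|---|---|
| $G_2$ | 12 | $A_1$ | 2 | 4 | 3 | 2 |
| $F_4$ | 48 | $C_3$ | 18 | 14 | 8 | 4 |
| $E_6$ | 72 | $A_5$ | 30 | 20 | 11 | 6 |
| $E_7$ | 126 | $D_6$ | 60 | 32 | 17 | 7 |
| $E_8$ | 240 | $E_7$ | 126 | 56 | 29 | 8 |

In each row the next to last entry, a lower bound for the dimension of an abelian subalgebra, exceeds $r$. So injectivity fails for some $V$ for every $\mathfrak g$ other than $\mathfrak{sl}_2$ and $\mathfrak{sl}_3$.

For $\mathfrak{sl}_2$, the general $G$ is $G_0=\mathbb C$, $G_1=\mathfrak h$, $G_2=s(\mathfrak h)=\mathbb Cu$, $G_3=\mathfrak h\wedge s(\mathfrak h)=\mathbb C\,h\wedge u$, which is the span of the four vectors of Section 1. So $U=\bigwedge\mathfrak g$, and all $\Phi^V$ are injective. What remains is $\mathfrak{sl}_3$: by Theorem 1, we must prove $U_k=\bigwedge^k\mathfrak g$ for $0\le k\le8$.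

## 7. $\mathfrak{sl}_3$: the test vectors, a star operator and an involution

From here on $\mathfrak g=\mathfrak{sl}_3$ with the trace form, and $e_\alpha=E_{ij}$. The positive roots are $\alpha_1,\alpha_2,\theta=\alpha_1+\alpha_2$, with $e_1=E_{12}$, $e_2=E_{23}$, $e_\theta=E_{13}$ and $e_{-1},e_{-2},e_{-\theta}$ their transposes. Write $u_1,u_2,u_\theta$ for the $u_\alpha$, fix $0\ne\delta\in\bigwedge^2\mathfrak h$, and put $\mathfrak m=\bigoplus_\alpha\mathfrak g_\alpha$. Irreducible modules are denoted by their dimension: $8=\mathfrak g$ (highest weight $\theta$), $10$ and $\overline{10}$ (highest weights $\theta+\alpha_1=3\omega_1$ and $\theta+\alpha_2=3\omega_2$), $27$ (highest weight $2\theta$). The group $SL_3$ acts on $\bigwedge\mathfrak g$, with the same submodules as $\mathfrak g$, and $N(T)/T=W=S_3$ acts on zero weight spaces.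

**Step 1: locating $\tau(\mathcal A_j)$.** If $n\in N(T)$ represents $w\in W$, then $ne_\alpha=c_\alpha e_{w\alpha}$ with $c_\alpha c_{-\alpha}=1$, since $n$ preserves the form. So $wu_\alpha=u_{w\alpha}$, with $u_{-\alpha}=-u_\alpha$. Let $R_j$ be the span of the squarefree monomials of degree $j$ in $u_1,u_2,u_\theta$. As $u_\alpha^2=0$, formula (1) gives $\tau(\mathcal A_j)\subset R_j$.

The reflection $s_1$ acts by $u_1\mapsto-u_1$, $u_2\leftrightarrow u_\theta$. The rotation $\alpha_1\mapsto\alpha_2\mapsto-\theta\mapsto\alpha_1$ acts by $u_1\mapsto u_2\mapsto-u_\theta\mapsto u_1$. So the characters on (identity, reflection, rotation) are: $R_1:(3,-1,0)$, hence $R_1=\mathrm{std}+\mathrm{sgn}$; $R_2:(3,1,0)$, hence $R_2=\mathrm{std}+1$; $R_3=\mathbb C\,u_1u_2u_\theta:(1,-1,1)$, hence $R_3=\mathrm{sgn}$. Since $\tau|_{\mathcal A}$ is injective and $\mathcal A_j\cong1,\mathrm{std},\mathrm{std},\mathrm{sgn}$,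

* $\tau(\mathcal A_0)=R_0$ and $\tau(\mathcal A_3)=R_3$;
* $\tau(\mathcal A_1)=s(\mathfrak h)$ is the unique copy of $\mathrm{std}$ in $R_1$;
* $\tau(\mathcal A_2)$ is the unique copy of $\mathrm{std}$ in $R_2$.

(Here the injectivity of $\tau|_{\mathcal A}$ is easy to see directly. In degree 1 it is clear from (1). In degree 2, $\tau(x^2)=2\big(\alpha_1\alpha_2(x)\,u_1u_2+\alpha_1\theta(x)\,u_1u_\theta+\alpha_2\theta(x)\,u_2u_\theta\big)$, and the polynomials $\alpha_1\alpha_2$, $\alpha_1\theta=\alpha_1^2+\alpha_1\alpha_2$, $\alpha_2\theta=\alpha_1\alpha_2+\alpha_2^2$ are independent. So $\tau(S^2(\mathfrak h))=R_2$, and by dimension $\tau$ is injective on $S^2(\mathfrak h)$. In degree 3, $\tau(x^3)=6\,\alpha_1\alpha_2\theta(x)\,u_1u_2u_\theta$, so $\tau(S^3(\mathfrak h))=R_3=\mathrm{sgn}$. With $I_2,I_3$ the basic invariants, $J\cap S^3(\mathfrak h)=I_2\mathfrak h+\mathbb CI_3\cong\mathrm{std}+1$ contains no $\mathrm{sgn}$, so it is killed, and $\tau(\mathcal A_3)=R_3$.)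

**Step 2: the Hodge star halves the work.** Fix $0\ne\mathrm{vol}\in\bigwedge^8\mathfrak g$ and let $*:\bigwedge^k\mathfrak g\to\bigwedge^{8-k}\mathfrak g$ be given by $a\wedge*b=(a,b)\,\mathrm{vol}$. It is bijective. It is equivariant for $\mathfrak g$ and $SL_3$, because $\mathrm{vol}$ and the form are invariant; so it is $W$-equivariant on zero weight spaces. In an orthonormal basis $o_1,\dots,o_8$, $\mathrm{vol}=\nu\,o_1\wedge\dots\wedge o_8$ and $*o_I=\pm\nu\,o_{I^c}$; so $*$ is an isometry up to the nonzero scalar $\nu^2$.

Let $*_{\mathfrak h}$ and $*_{\mathfrak m}$ be the analogous operators on $\bigwedge\mathfrak h$ and $\bigwedge\mathfrak m$, with respect to $\delta$ and $u_1u_2u_\theta$. For $q\in\bigwedge^i\mathfrak h$ and $y\in R_j$ we claim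
$$*(q\wedge y)=c\,(*_{\mathfrak h}q)\wedge(*_{\mathfrak m}y),\tag{3}$$
with $c\ne0$ depending only on degrees and normalizations. Test against $q'\wedge y'$ with $q'\in\bigwedge^{i'}\mathfrak h$, $y'\in\bigwedge^{l'}\mathfrak m$, $i'+l'=i+2j$. If $i'=i$, then up to a sign depending on degrees $q'\wedge y'\wedge(*_{\mathfrak h}q)\wedge(*_{\mathfrak m}y)$ is $(q'\wedge*_{\mathfrak h}q)\wedge(y'\wedge*_{\mathfrak m}y)=(q',q)(y',y)\,\delta\wedge u_1u_2u_\theta$, and $(q'\wedge y',q\wedge y)=(q',q)(y',y)$. If $i'\ne i$, then $(q'\wedge y',q\wedge y)=0$, and the wedge product vanishes too: one of the factors $q'\wedge*_{\mathfrak h}q$, $y'\wedge*_{\mathfrak m}y$ has degree above $2$ or $6$, respectively. This proves (3).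

For a set $S$ of positive roots with product $u_S=\prod_{\alpha\in S}u_\alpha$ we have $*_{\mathfrak m}u_S=(-1)^{|S|}u_{S^c}$: among monomials in the $e_{\pm\alpha}$, only $\pm u_S$ has nonzero wedge product with $u_{S^c}$, only $\pm u_S$ has nonzero pairing with $u_S$, and $(u_S,u_S)=(-1)^{|S|}$. So $*_{\mathfrak m}:R_j\to R_{3-j}$ is a bijection. Since $W$ acts on $u_1u_2u_\theta$ by $\mathrm{sgn}$, we have $w(*_{\mathfrak m}y)=\mathrm{sgn}(w)*_{\mathfrak m}(wy)$ for $y\in R_j$. As $\mathrm{std}\otimes\mathrm{sgn}\cong\mathrm{std}$ occurs once in each of $R_1,R_2$, the map $*_{\mathfrak m}$ sends $\tau(\mathcal A_j)$ onto $\tau(\mathcal A_{3-j})$ for all $j$. With (3),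
$$*\big(\textstyle\bigwedge^i\mathfrak h\wedge\tau(\mathcal A_j)\big)=\bigwedge^{2-i}\mathfrak h\wedge\tau(\mathcal A_{3-j}),\qquad *G_k=G_{8-k},\qquad *U_k=U_{8-k}.\tag{4}$$
So it suffices to treat $k\le4$. For $k=0$, $G_0=\mathbb C$. For $k=1$, $G_1=\mathfrak h$ generates the irreducible module $\mathfrak g$.

**Step 3: the Chevalley involution.** Let $\omega(x)=-x^T$, an automorphism of $\mathfrak g$, extended to $\bigwedge\mathfrak g$. It preserves the form, is $-1$ on $\mathfrak h$, and $\omega e_\alpha=-e_{-\alpha}$, so $\omega u_\alpha=-u_\alpha$. Since $\omega(x\cdot w)=\omega(x)\cdot\omega(w)$, it maps submodules to submodules and negates weights, so it sends $V$-isotypic components to $V^*$-isotypic components. It commutes with $W$ on zero weight spaces: on the group, $\omega(n)=(n^T)^{-1}$, and for $n=Pd\in N(T)$ with $P$ a monomial matrix with entries $0,\pm1$ and $d$ diagonal, $(n^T)^{-1}=Pd^{-1}\in nT$, while $T$ acts trivially on weight $0$.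

## 8. Degree 2 for $\mathfrak{sl}_3$: $\delta$ reaches both decuplets

Here $G_2=\bigwedge^2\mathfrak h+s(\mathfrak h)$. Let $\beta:\bigwedge^2\mathfrak g\to\mathfrak g$ be the bracket.

**Step 1: decomposing $\bigwedge^2\mathfrak g$.** $\beta$ is onto, so $\dim\ker\beta=28-8=20$. The vectors $e_\theta\wedge e_1$ and $e_\theta\wedge e_2$ lie in $\ker\beta$ and are highest weight vectors of weights $3\omega_1$, $3\omega_2$. So $\ker\beta=10\oplus\overline{10}$. By (2), $(s(y),w)=-(y,\beta(w))$ for $w\in\bigwedge^2\mathfrak g$, so $s(\mathfrak g)^\perp=\ker\beta$. The map $s$ is nonzero and equivariant, so $s(\mathfrak g)\cong8$, which does not occur in $\ker\beta$. Hence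
$$\textstyle\bigwedge^2\mathfrak g=s(\mathfrak g)\oplus\ker\beta=8\oplus10\oplus\overline{10}.\tag{5}$$

**Step 2: generating.** $s(\mathfrak h)$ generates $s(\mathfrak g)$. The vector $\delta$ lies in $\ker\beta$, because $\mathfrak h$ is abelian, and $\omega\delta=\delta$. Since $\omega$ interchanges $10$ and $\overline{10}$, it interchanges the two components of $\delta$, so both are nonzero. As $10\not\cong\overline{10}$, $\delta$ generates $10\oplus\overline{10}=\ker\beta$. So $U_2=\bigwedge^2\mathfrak g$.

## 9. Degree 3 for $\mathfrak{sl}_3$: the Jacobi identity covers the gap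

Here $G_3=\mathfrak h\wedge s(\mathfrak h)=m(\mathfrak h\otimes\mathfrak h)$ with the equivariant map
$$m:\mathfrak g\otimes\mathfrak g\to\textstyle\bigwedge^3\mathfrak g,\qquad m(x\otimes y)=x\wedge s(y).$$
So $U_3=m(E)$, where $E\subset\mathfrak g\otimes\mathfrak g$ is the submodule generated by $\mathfrak h\otimes\mathfrak h$. We show that $m$ is onto, that $E$ misses at most one copy of $8$, and that $m$ kills such a copy.

**Step 1: $m$ is onto.** Let $N=(\operatorname{im}m)^\perp$, and for $y\in\mathfrak g$ let $\iota_y$ be contraction, $(\iota_yw,z)=(w,y\wedge z)$; it is an antiderivation with $\iota_y(a)=(y,a)$. By (2), $(w,y\wedge s(x))=(\iota_yw,s(x))=-(x,\beta(\iota_yw))$, so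
$$w\in N\iff\beta(\iota_yw)=0\ \text{ for all }y\in\mathfrak g.$$

*Weight $\theta$.* The products of three basis vectors of weight $\theta$ are as follows. With two Cartan factors: $e_\theta\wedge\delta$. With one: two distinct roots with sum $\theta$ must be $\alpha_1,\alpha_2$, giving $e_1\wedge e_2\wedge h'$. With none: three distinct roots with sum $\theta$. If $\theta$ is among them, the others are opposite, giving $e_\theta\wedge u_1$, $e_\theta\wedge u_2$. If not, then $-\theta$ is not among them either (the other two would have sum $2\theta$), so they are three of $\pm\alpha_1,\pm\alpha_2$, whose sum is a single simple root up to sign, a contradiction. So a vector of weight $\theta$ has the form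
$$w=a\,e_\theta\wedge u_1+b\,e_\theta\wedge u_2+e_1\wedge e_2\wedge h'+c\,e_\theta\wedge\delta,\qquad h'\in\mathfrak h.$$
Suppose $w\in N$.

* For $y=e_{-\theta}$: $\iota_yw=au_1+bu_2+c\delta$, and $\beta(u_\alpha)=t_\alpha$, so $at_{\alpha_1}+bt_{\alpha_2}=0$ and $a=b=0$.
* For $y=e_{-1}$: $\iota_yw=e_2\wedge h'$, so $[e_2,h']=-\alpha_2(h')e_2=0$. For $y=e_{-2}$: $\iota_yw=-e_1\wedge h'$, so $\alpha_1(h')=0$. Hence $h'=0$.
* For $y\in\mathfrak h$: $\iota_yw=-c\,e_\theta\wedge\iota_y\delta$, and $\beta(\iota_yw)=c\,\theta(\iota_y\delta)e_\theta$. Since $\iota_y\delta$ ranges over all of $\mathfrak h$, $c=0$.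

So $\theta$ is not a weight of $N$.

*$N$ is trivial.* A nontrivial irreducible module with weights in the root lattice has highest weight $\lambda=n_1\alpha_1+n_2\alpha_2$ with integers $n_1,n_2\ge1$, because the inverse Cartan matrix has positive entries. So $\lambda\ge\theta$, and the dominant weight $\theta$ occurs in it. Hence $N$ contains no nontrivial irreducible module, and $\mathfrak g$ acts on $N$ trivially.

*$N=0$.* If $w\in N$ is invariant, then $y\mapsto\iota_yw$ is an equivariant map $8\to\ker\beta=10\oplus\overline{10}$, hence zero by Schur's lemma. So $(w,y\wedge z)=0$ for all $y,z$, and $w=0$. Thus $N=0$ and $m$ is onto.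

**Step 2: how much of $\mathfrak g\otimes\mathfrak g$ lies in $E$.** First, $E\supset S^2\mathfrak g$ (symmetric tensors). This space is spanned by the squares $x\otimes x$, hence already by those with $x$ in a dense subset of $\mathfrak g$; the semisimple elements are dense and conjugate into $\mathfrak h$, and $E$ is $SL_3$-stable and contains $x\otimes x$ for $x\in\mathfrak h$. Second, $E$ contains the submodule generated by $\bigwedge^2\mathfrak h$ (antisymmetric tensors), which is $\ker\beta$ by Section 8. By (5), what may be missing is the antisymmetric copy $s(\mathfrak g)$ of $8$. Under $a\wedge b\mapsto a\otimes b-b\otimes a$ it consists of the tensors $\sum_ix_i\otimes[x^i,x]$: pairing such a tensor with $a\otimes b$ gives $([a,x],b)=-(x,[a,b])$, so it is antisymmetric, and therefore it is the image of $s(x)=\frac12\sum_ix_i\wedge[x^i,x]$. So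
$$\mathfrak g\otimes\mathfrak g=E+\Big\{\sum_ix_i\otimes[x^i,x]:x\in\mathfrak g\Big\}.$$

**Step 3: $m$ kills the second space.** Expand $(x_i\wedge s(y),a\wedge b\wedge c)=\sum_{cyc}(x_i,a)(s(y),b\wedge c)$ and use (2) with $y=[x^i,x]$; summing over $i$,
$$\Big(\sum_ix_i\wedge s([x^i,x]),\,a\wedge b\wedge c\Big)=-\sum_{cyc}([a,x],[b,c])=\sum_{cyc}(x,[a,[b,c]])=0$$
by the Jacobi identity. Hence $U_3=m(E)=m(\mathfrak g\otimes\mathfrak g)=\bigwedge^3\mathfrak g$.

## 10. Degree 4 for $\mathfrak{sl}_3$: four copies of the reflection representation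

Here $G_4=\gamma_1\oplus\gamma_2$ with
$$\gamma_1=\textstyle\bigwedge^2\mathfrak h\wedge s(\mathfrak h),\qquad\gamma_2=\tau(\mathcal A_2),\qquad *\gamma_1=\gamma_2,$$
the last equality by (4). The plan is to compare two decompositions of the $\mathrm{std}$-part of $(\bigwedge^4\mathfrak g)^0$: one by visible vectors, one by isotypic components.

**Step 1: $\bigwedge^4\mathfrak g=2\cdot8\oplus2\cdot27$.** A sum of distinct roots is at most the sum $2\theta$ of the positive roots, with equality only if all positive roots and no negative ones are used. So all weights of $\bigwedge^4\mathfrak g$ are $\le2\theta$, and the weight space for $2\theta$ is $e_1\wedge e_2\wedge e_\theta\wedge\mathfrak h$, of dimension $2$. Hence $27$ occurs exactly twice. The dominant weights $n_1\alpha_1+n_2\alpha_2\le2\theta$ are $2\theta,\,3\omega_1,\,3\omega_2,\,\theta,\,0$, so the other possible constituents are $10,\overline{10},8,1$.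

*No $10$.* Consider the weight $3\omega_1=2\alpha_1+\alpha_2$. The only roots with positive $\alpha_1$-coefficient are $\alpha_1$ and $\theta$, each with coefficient $1$. So a product of four basis vectors of this weight contains $e_1$ and $e_\theta$, not $e_{-1}$ or $e_{-\theta}$, and two more factors from $\mathfrak h,e_{\pm2}$ of total weight $0$. The weight space is spanned by $e_\theta\wedge e_1\wedge\delta$ and $e_\theta\wedge e_1\wedge u_2$, of dimension $2$. In $27$ the weight $3\omega_1=2\theta-\alpha_2$ has multiplicity one (it is spanned by $e_{-2}v$, $v$ a highest weight vector, and $\langle2\theta,\alpha_2^\vee\rangle=2>0$). So the two copies of $27$ exhaust this weight space, and $10$ does not occur. Since $\bigwedge^4\mathfrak g$ is self-dual, $\overline{10}$ does not occur.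

*Zero weight of $27$.* In $V(2\theta)$ the weight $2\theta-\alpha_1-\alpha_2=\theta$ has multiplicity $\le2$ and the weight $0$ has multiplicity $\le3$, because by the Poincaré–Birkhoff–Witt theorem these weight spaces are spanned by monomials in $e_{-1},e_{-2},e_{-\theta}$, and $\theta=\alpha_1+\alpha_2$, $2\theta=\theta+\alpha_1+\alpha_2=2\alpha_1+2\alpha_2$ are the decompositions. The orbits of $2\theta,3\omega_1,3\omega_2,\theta$ have $6,3,3,6$ elements, and the first three weights have multiplicity one. So $27=12+6m_\theta+m_0$ with $m_\theta\le2$ and $m_0\le3$, which forces $m_\theta=2$, $m_0=3$.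

*Counting.* Put $P=e_1\wedge e_2\wedge e_{-\theta}$ and $Q=e_{-1}\wedge e_{-2}\wedge e_\theta$. Four distinct roots with sum zero are the complement of an opposite pair, so they give $R_2$; three distinct roots with sum zero contain no opposite pair and are $\{\alpha_1,\alpha_2,-\theta\}$ or its negative; two are an opposite pair. So
$$(\textstyle\bigwedge^4\mathfrak g)^0=R_2\ \oplus\ \mathfrak h\wedge\langle P,Q\rangle\ \oplus\ \bigwedge^2\mathfrak h\wedge R_1,\tag{6}$$
of dimension $3+4+3=10$. Let $8$ and $1$ occur $a$ and $b$ times. Then $8a+b=70-54=16$ and $2a+b=10-2\cdot3=4$, so $a=2$, $b=0$.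

**Step 2: the invariant 3-vector, and the action of $W$ on $P,Q$.** Let $c\in\bigwedge^3\mathfrak g$ be the invariant with $(c,x\wedge y\wedge z)=(x,[y,z])$. It has weight $0$, and $\omega c=c$ because $\omega$ is an automorphism and an isometry. The zero weight space of $\bigwedge^3\mathfrak g$ is spanned by $\mathfrak h\wedge u_\alpha$ ($\alpha>0$), $P$ and $Q$. We have $(c,t\wedge e_\alpha\wedge e_{-\alpha})=(t,t_\alpha)$ and $(u_\alpha,u_\alpha)=-1$, so the coefficient of $u_\alpha$ is $-t_\alpha$. Further $(P,Q)=1$, $(P,P)=(Q,Q)=0$, and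
$$(c,Q)=(E_{21},[E_{32},E_{13}])=(E_{21},-E_{12})=-1,\qquad(c,P)=(E_{12},[E_{23},E_{31}])=(E_{12},E_{21})=1 .$$
Hence
$$c=-\sum_{\alpha>0}t_\alpha\wedge u_\alpha-(P-Q).\tag{7}$$
Both $c$ and $\sum_{\alpha>0}t_\alpha\wedge u_\alpha$ are $W$-invariant (the summand does not change under $\alpha\mapsto-\alpha$), so $P-Q$ is $W$-invariant. Rotations in $W$ preserve the set $\{\alpha_1,\alpha_2,-\theta\}$, so they multiply $P$ and $Q$ by scalars, which must be $1$. Reflections interchange this set with its negative, so they interchange the lines $\mathbb CP$, $\mathbb CQ$, and invariance of $P-Q$ gives $P\mapsto-Q$, $Q\mapsto-P$. So $P-Q$ spans the trivial representation and $P+Q$ spans $\mathrm{sgn}$. Also $\omega P=-Q$, $\omega Q=-P$.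

**Step 3: the $\mathrm{std}$-part $X$ in visible terms.** Put
$$\eta_1=\mathfrak h\wedge(P-Q),\qquad\eta_2=\mathfrak h\wedge(P+Q).$$
In (6), $R_2=\mathrm{std}+1$ with $\mathrm{std}$-part $\gamma_2$; $\eta_1\cong\mathrm{std}$; $\eta_2\cong\mathrm{std}\otimes\mathrm{sgn}\cong\mathrm{std}$; and $\bigwedge^2\mathfrak h\wedge R_1\cong\mathrm{sgn}\otimes(\mathrm{std}+\mathrm{sgn})=\mathrm{std}+1$ with $\mathrm{std}$-part $\gamma_1$. So the $\mathrm{std}$-isotypic part $X$ of $(\bigwedge^4\mathfrak g)^0$ is the sum of four copies of $\mathrm{std}$. Using $\omega\delta=\delta$, $\omega=-1$ on $\mathfrak h$ and on the $u_\alpha$, $\omega(P-Q)=P-Q$ and $\omega(P+Q)=-(P+Q)$, its $\omega$-eigenspaces are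
$$X^-=\gamma_1\oplus\eta_1,\qquad X^+=\gamma_2\oplus\eta_2 .$$
These sums are orthogonal, because different Cartan degrees are orthogonal. The form is nondegenerate on $\gamma_1$, since
$$(\delta\wedge s(x),\delta\wedge s(y))=-(\delta,\delta)\sum_{\alpha>0}\alpha(x)\alpha(y)$$
is a nonzero multiple of the Killing form on $\mathfrak h$. It is nondegenerate on $\eta_1$, since $(P-Q,P-Q)=-2$. So it is nondegenerate on $X^-$.

**Step 4: $X$ in isotypic terms.** The $8$- and $27$-isotypic components of $\bigwedge^4\mathfrak g$ are orthogonal (both modules are self-dual, and they are not isomorphic), stable under $W$ on weight $0$, and $\omega$-stable. So $X=X_8\oplus X_{27}$, an orthogonal sum of $W$- and $\omega$-stable spaces. As $8^0=\mathfrak h=\mathrm{std}$, $X_8$ is two copies of $\mathrm{std}$; therefore $X_{27}$ is two copies as well, and $27^0$ contains $\mathrm{std}$ exactly once.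

On $\mathfrak g$, $\omega$ has determinant $-1$: it is $-1$ on the symmetric traceless matrices, of dimension $5$, and $+1$ on the antisymmetric ones. So $\omega\,\mathrm{vol}=-\mathrm{vol}$, and from $\omega a\wedge\omega(*b)=-(a,b)\,\mathrm{vol}=-(\omega a,\omega b)\,\mathrm{vol}=-\,\omega a\wedge*(\omega b)$ we get $\omega*=-*\omega$. The star is equivariant, so it preserves $X_8$ and $X_{27}$, and it interchanges $X_V^+$ and $X_V^-$ for $V=8,27$. Hence each $X_V^{\pm}$ is a single copy of $\mathrm{std}$, and
$$X^-=X_8^-\oplus X_{27}^-\quad\text{orthogonally}.$$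

**Step 5: none of $X_8^\pm,X_{27}^\pm$ is orthogonal to $G_4$.** The map $x\mapsto x\wedge c$ is equivariant $\mathfrak g\to\bigwedge^4\mathfrak g$, and $\omega$ acts by $-1$ on its values for $x\in\mathfrak h$. By (7), for $0\ne x\in\mathfrak h$,
$$x\wedge c=-\sum_{\alpha>0}x\wedge t_\alpha\wedge u_\alpha-x\wedge(P-Q),$$
and both terms are nonzero: for the first, some $t_\alpha$ is not proportional to $x$. So $\{x\wedge c:x\in\mathfrak h\}$ is a copy of $\mathrm{std}$ inside $X_8^-$, hence equal to it, and the two displayed terms are the components in $\gamma_1$ and in $\eta_1$.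

* $X_8^-\not\perp\gamma_1$: the projection to $\gamma_1$ along $\eta_1$ is orthogonal, it is nonzero on $X_8^-$, and the form is nondegenerate on $\gamma_1$.
* $X_8^-\ne\gamma_1$: the $\eta_1$-component is nonzero.
* $X_{27}^-\not\perp\gamma_1$: otherwise $\gamma_1\subset X^-\cap(X_{27}^-)^\perp$. Since $X^-$ is nondegenerate and $X^-=X_8^-\oplus X_{27}^-$ orthogonally, this intersection is $X_8^-$. By dimension $\gamma_1=X_8^-$, a contradiction.
* $X_8^+,X_{27}^+\not\perp\gamma_2$: apply $*$, an isometry up to a nonzero scalar with $*\gamma_1=\gamma_2$ and $*X_V^-=X_V^+$.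

**Step 6: $U_4=\bigwedge^4\mathfrak g$.** $G_4$ is $\omega$-stable, so $U_4$ and $U_4^\perp$ (taken in $\bigwedge^4\mathfrak g$) are stable under $\mathfrak g$ and $\omega$. Suppose $U_4^\perp\ne0$. By Step 1 it has a nonzero $V$-isotypic part $Y$ with $V\in\{8,27\}$, and $Y$ is $\omega$-stable since $V$ is self-dual. The $\mathrm{std}$-part of $Y^0$ is nonzero, because $\mathrm{std}$ occurs in $V^0$; it is stable under $W$ and $\omega$, and lies in $X_V=X_V^+\oplus X_V^-$. Being $\omega$-stable, it splits into its parts in $X_V^+$ and $X_V^-$, at least one of which is nonzero. As $X_V^\pm$ are irreducible under $W$, it contains $X_V^+$ or $X_V^-$. But $Y\perp G_4$, which contradicts Step 5. So $U_4=\bigwedge^4\mathfrak g$.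

Together with Sections 7, 8, 9 and (4), $U_k=\bigwedge^k\mathfrak g$ for all $k$. By Theorem 1, $\Phi^V$ is injective for all irreducible $V$ when $\mathfrak g=\mathfrak{sl}_3$. With Section 6 this completes the proof of Theorem 3. $\blacksquare$
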